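\title{Solidity of nonsingular Bernoulli crossed products of biexact groups}

\begin{abstract}
We prove that the crossed product $L^\infty(X,\mu)\rtimes\Gamma$ of every nonsingular Bernoulli action of a biexact group $\Gamma$ is solid, which answers a question posed by Vaes and Verjans. The proof establishes Ozawa's condition (AO). Its main tool is a closed operator with compact resolvent that records at which group elements a vector of the standard Hilbert space is excited, together with a perturbation lemma that replaces the counting arguments available when the group permutes an orthonormal basis. For exact groups the same method shows that diffuse subalgebras of $L^\infty(X,\mu)$ have amenable relative commutant, and that every subrelation of the orbit equivalence relation splits into an amenable part and at most countably many strongly ergodic parts.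
\end{abstract}

\section{The question and the results}\label{sec:intro}

\subsection*{Nonsingular Bernoulli actions}
Let $\Gamma$ be a countably infinite group, $X_0$ a standard Borel space and $(\mu_h)_{h\in\Gamma}$ a family of probability measures on $X_0$. The group acts on
\[
(X,\mu)=\prod_{h\in\Gamma}(X_0,\mu_h)
\]
by the shift $(g\cdot x)_h=x_{g^{-1}h}$. We call this a \emph{nonsingular Bernoulli action} if $g_*\mu\sim\mu$ for all $g\in\Gamma$, that is, if the shifts preserve the null sets. When all $\mu_h$ equal one non-Dirac measure $\mu_0$, the measure $\mu=\mu_0^\Gamma$ is invariant and we recover the probability measure preserving (pmp) Bernoulli action. The measure $\mu$ need not be equivalent to one of this form.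

\begin{example}\label{ex:free-action}
Let $\Gamma=\mathbb F_2$ be free on $a,b$, let $W$ be the set of reduced words that end in $a$, and let $\mu'\neq\mu''$ be equivalent probability measures on $X_0$. Put $\mu_h=\mu'$ for $h\in W$ and $\mu_h=\mu''$ otherwise. Left multiplication by $g^{-1}$ cancels at most $|g|$ letters, so $h$ and $g^{-1}h$ end in the same letter when $|h|>|g|$. Hence $g_*\mu=\prod_h\mu_{g^{-1}h}$ differs from $\mu$ in finitely many marginals only, and the action is nonsingular. Since $W$ and its complement are infinite, $\mu\sim\mu_0^\Gamma$ would force $\mu_0=\mu'$ and $\mu_0=\mu''$ by Lemma~\ref{lem:kakutani} below.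
\end{example}

The crossed product $M=L^\infty(X,\mu)\rtimes\Gamma$ is generated by $L^\infty(X,\mu)$ and unitaries $u_g$ with $u_gau_g^*=g\cdot a$, where $(g\cdot a)(x)=a(g^{-1}x)$; a concrete model is given in Section~\ref{sec:model-space}. It carries the state $\varphi(au_g)=\delta_{g,e}\int a\,d\mu$, which is a trace exactly when $\mu$ is invariant, because $\varphi(u_gau_g^*)=\int g\cdot a\,d\mu$.

\subsection*{Solidity}
A von Neumann algebra is called \emph{amenable} if it is injective, and \emph{diffuse} if it has no minimal projection. It is \emph{solid} if $A'\cap M$ is amenable for every diffuse von Neumann subalgebra $A\subset M$ that is the range of a faithful normal conditional expectation. Solidity forbids product structure: a solid algebra contains no commuting pair of subalgebras with expectation of which one is diffuse and the other nonamenable. In the tracial case the expectation exists automatically. In general it cannot be dropped from the definition: if $M\cong M\,\overline{\otimes}\,\mathbb B(L^2[0,1])$, as happens for every properly infinite $M$,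 then $A=1\otimes L^\infty[0,1]$ is diffuse and its relative commutant $M\,\overline{\otimes}\,L^\infty[0,1]$ is nonamenable as soon as $M$ is.

\subsection*{Biexact groups}
Some hypothesis on the group is necessary. For a pmp Bernoulli action of $\mathbb Z\times\mathbb F_2$, the diffuse algebra $L(\mathbb Z)\subset M$ commutes with the nonamenable algebra $L(\mathbb F_2)$, so $M$ is not solid. The group $\Gamma$ is \emph{biexact} (belongs to Ozawa's class $\mathcal S$) if it is exact and there is a map $\xi:\Gamma\to\operatorname{Prob}(\Gamma)$ with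
\begin{equation}\label{eq:biexact}
\lim_{k\to\infty}\|\xi(skt)-s\cdot\xi(k)\|_1=0\qquad\text{for all }s,t\in\Gamma,
\end{equation}
where $(s\cdot\eta)(x)=\eta(s^{-1}x)$ and $k\to\infty$ means that $k$ leaves every finite set. The measure $\xi(k)$ is a position attached to $k$ that moves with left translations and ignores right translations. In a free group, let $\xi(k)$ be the uniform measure on the vertices of the geodesic from $e$ to $k$ in the Cayley tree. Then $s\cdot\xi(k)$ is uniform on the geodesic from $s$ to $sk$, whose vertex set differs from that of the geodesic from $e$ to $skt$ in at most $|s|+|t|$ points, so the norm in \eqref{eq:biexact} is at most $2(|s|+|t|)/(|k|+1)$. As free groups are exact, they are biexact.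

\subsection*{The problem}
By a theorem of Ozawa, $L^\infty(X,\mu)\rtimes\Gamma$ is solid for every pmp Bernoulli action of a biexact group. Vaes and Verjans \cite{VV} ask whether the same holds for every nonsingular Bernoulli action of a biexact group. To exclude degenerate cases, the question is posed for nonatomic $\mu$ and essentially free actions; we do not build these two assumptions into the terminology, and state them where they are used.

One would guess that the answer is positive. Nonsingularity forces the marginals $\mu_{g^{-1}h}$ and $\mu_h$ to be close in a square summable way as $h$ runs through $\Gamma$, so that each fixed shift almost preserves the product structure far from the identity, and properties that hold modulo compact operators ought to be insensitive to such an error. What is lost is the rigid frame of the pmp case: there is no trace, no invariant vector, and no orthonormal basis that the group permutes. The work consists in finding a formulation that survives this loss.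

\begin{theorem}\label{thm:A}
Let $\Gamma$ be biexact and let $\Gamma\curvearrowright(X,\mu)=\prod_h(X_0,\mu_h)$ be a nonsingular Bernoulli action. Then $M=L^\infty(X,\mu)\rtimes\Gamma$ is solid. More precisely, let $M\subset\mathbb B(\mathcal H)$ be the standard representation. There are a $\sigma$-weakly dense exact unital C$^*$-algebra $B\subset M$ and a $\sigma$-weakly dense unital C$^*$-algebra $B^\sharp\subset M'$ such that
\[
B\odot B^\sharp\to\mathbb B(\mathcal H)/\mathbb K(\mathcal H),\qquad b\otimes c\mapsto bc+\mathbb K(\mathcal H),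
\]
is continuous for the minimal tensor norm.
\end{theorem}

Neither nonatomicity nor essential freeness is needed. The second assertion establishes Ozawa's condition (AO) for $M$, and we refer to it by that name. It is amenability modulo compact operators: if the multiplication map were min-continuous into $\mathbb B(\mathcal H)$ itself, then $M$ would be amenable (Remark~\ref{rem:no-ideal}). A diffuse subalgebra can be used to average the compact operators away, and what remains is the amenability of its relative commutant.

For groups that are merely exact, the method gives the following complement, which is not needed for Theorem~\ref{thm:A}. The terminology on equivalence relations is recalled in Section~\ref{sec:exact}.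

\begin{theorem}\label{thm:B}
Let $\Gamma$ be exact and let $\Gamma\curvearrowright(X,\mu)$ be a nonsingular Bernoulli action. For every diffuse von Neumann subalgebra $A\subset L^\infty(X,\mu)$, the algebra $A'\cap M$ is amenable. Consequently, if the action is essentially free, $\mu$ is nonatomic, $\mathcal R$ is the orbit equivalence relation and $\mathcal S\subset\mathcal R$ is any subequivalence relation, then there is a partition $X=\bigsqcup_{n\ge0}Y_n$ into at most countably many $\mathcal S$-invariant sets such that $\mathcal S|_{Y_0}$ is amenable and $\mathcal S|_{Y_n}$ is strongly ergodic and nonamenable for $n\ge1$.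
\end{theorem}

Section~\ref{sec:reduction} reduces (AO) to the construction of one completely positive map $\Theta:\ell^\infty(\Gamma)\to\mathbb B(\mathcal H)$. Section~\ref{sec:coin} builds $\Theta$ by hand for a fair coin, Sections~\ref{sec:energy}--\ref{sec:equivariance} build it in general, Section~\ref{sec:solid} deduces solidity from (AO), and Section~\ref{sec:exact} proves Theorem~\ref{thm:B}.

\section{Conventions and standard facts}\label{sec:facts}

Inner products are linear in the first variable, and $|\eta\rangle\langle\zeta|$ is the operator $v\mapsto\langle v,\zeta\rangle\eta$. Von Neumann subalgebras contain the unit of the ambient algebra. An \emph{expectation} is a faithful normal conditional expectation, and ucp abbreviates unital completely positive. We write $\odot$, $\otimes$ and $\otimes_{\max}$ for the algebraic, minimal and maximal tensor products of C$^*$-algebras, and $\mathbb K(\cdot)$ for the compact operators. We use the following facts; a general reference is \cite{BO}.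

\begin{enumerate}
\item[(F1)] \emph{Minimal norm.} If $A_1\subset A_2$, then $A_1\otimes C\subset A_2\otimes C$ isometrically. If $\psi$ is a completely contractive map from a subspace of $A_1$ to $A_2$, then $\|\sum_j\psi(x_j)\otimes c_j\|_{\min}\le\|\sum_jx_j\otimes c_j\|_{\min}$. A contractive completely positive map on an operator system is completely contractive.
\item[(F2)] \emph{Maximal norm.} Two $*$-homomorphisms with commuting ranges combine to a $*$-homomorphism on the maximal tensor product, and the tensor product of two ucp maps extends to a ucp map between maximal tensor products \cite[Thm.~3.5.3]{BO}.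
\item[(F3)] \emph{Nuclear and exact.} $A$ is nuclear if $A\otimes_{\max}C=A\otimes C$ for all $C$; commutative C$^*$-algebras are nuclear. $A$ is exact if $\,\cdot\otimes A$ preserves short exact sequences; C$^*$-subalgebras of nuclear C$^*$-algebras are exact. A group is exact if its reduced C$^*$-algebra is.
\item[(F4)] \emph{Local reflexivity.} By a theorem of Kirchberg \cite[Ch.~9]{BO}, an exact C$^*$-algebra $B$ is locally reflexive: for every finite-dimensional operator system $F\subset B^{**}$ there is a net of contractive completely positive maps $\psi_i:F\to B$ with $\psi_i(x)\to x$ weak$^*$ for all $x\in F$.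
\item[(F5)] \emph{Amenable actions.} An action of $\Gamma$ on a compact space $Y$ is amenable if there are continuous maps $m_i:Y\to\operatorname{Prob}(\Gamma)$ with $\sup_y\|m_i(sy)-s\cdot m_i(y)\|_1\to0$ for all $s\in\Gamma$. If $\Gamma$ is exact, its action on $\beta\Gamma=\operatorname{Spec}\ell^\infty(\Gamma)$ by left translation is amenable \cite[Thm.~5.1.7]{BO}. For an amenable action, the full and reduced crossed products of $C(Y)$ coincide and are nuclear \cite[Thm.~4.3.4]{BO}.
\item[(F6)] \emph{Injectivity.} $P$ is injective if every ucp map from a unital C$^*$-subalgebra $A_1\subset A_2$ to $P$ extends to a ucp map on $A_2$. By Arveson's theorem $\mathbb B(\mathcal H)$ is injective, so $P\subset\mathbb B(\mathcal H)$ is injective if and only if there is a ucp map $\mathbb B(\mathcal H)\to P$ that fixes $P$. Injectivity passes to corners, to direct sums and to subalgebras with expectation.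
\item[(F7)] \emph{Multiplicative domain.} If a ucp map $\Phi$ restricts to a $*$-homomorphism on a C$^*$-subalgebra $C$, then $\Phi(cx)=\Phi(c)\Phi(x)$ and $\Phi(xc)=\Phi(x)\Phi(c)$ for all $c\in C$ and all $x$.
\end{enumerate}

\begin{lemma}\label{lem:commuting}
Let $\phi:A_1\to\mathcal Q$ be a ucp map and $\pi:A_2\to\mathcal Q$ a unital $*$-homomorphism with commuting ranges. Then $x\otimes y\mapsto\phi(x)\pi(y)$ extends to a ucp map $A_1\otimes_{\max}A_2\to\mathcal Q$.
\end{lemma}

\begin{proof}
View $\phi$ as a ucp map into the C$^*$-algebra $\mathcal Q_0=\pi(A_2)'\cap\mathcal Q$. By (F2), compose $\phi\otimes\mathrm{id}:A_1\otimes_{\max}A_2\to\mathcal Q_0\otimes_{\max}A_2$ with the $*$-homomorphism $q\otimes y\mapsto q\pi(y)$.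
\end{proof}

\section{The crossed product on its standard Hilbert space}\label{sec:model-space}

From now on $\Gamma\curvearrowright(X,\mu)$ is a nonsingular Bernoulli action. The coordinate spaces $L^2(X_0,\mu_h)$ vary with $h$. We identify all of them with one Hilbert space, in such a way that the shift moves operators from site to site without changing them. The price is that the constant function $1$ becomes a unit vector $\omega_h$ that depends on the site, and all of the nonsingularity is carried by the family $(\omega_h)$.

\subsection*{Half-densities}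
We need one half of Kakutani's theorem on product measures.

\begin{lemma}\label{lem:kakutani}
If $\prod_h\mu'_h\sim\prod_h\mu_h$, then $\mu_h'\sim\mu_h$ for all $h$, and the numbers $a_h=\int(d\mu_h'/d\mu_h)^{1/2}\,d\mu_h\in(0,1]$ satisfy $\sum_h(1-a_h)<\infty$. Moreover $a_h=1$ only if $\mu'_h=\mu_h$.
\end{lemma}

\begin{proof}
Marginals of equivalent measures are equivalent. Let $R>0$ be the Radon--Nikodym derivative of the products and $\delta=\int R^{1/2}\,d\mu>0$. For finite $\Lambda\subset\Gamma$, the conditional expectation of $R$ on the coordinates in $\Lambda$ is $\prod_{h\in\Lambda}(d\mu_h'/d\mu_h)(x_h)$, so Jensen's inequality gives $\delta\le\prod_{h\in\Lambda}a_h\le\exp(-\sum_{h\in\Lambda}(1-a_h))$. The last claim is the equality case of the Cauchy--Schwarz inequality.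
\end{proof}

Since $g_*\mu=\prod_h\mu_{g^{-1}h}$, all $\mu_h$ are equivalent. Put $\nu=\mu_e$, $H_0=L^2(X_0,\nu)$ and
\[
\omega_h=(d\mu_h/d\nu)^{1/2}\in H_0,\qquad b_g(h)=\omega_{g^{-1}h}-\omega_h .
\]
Each $\omega_h$ is an a.e.\ strictly positive unit vector, and $\|b_g(h)\|^2=2-2\langle\omega_{g^{-1}h},\omega_h\rangle$. Lemma~\ref{lem:kakutani} gives
\begin{equation}\label{eq:kakutani}
\sum_{h\in\Gamma}\|b_g(h)\|^2<\infty\qquad(g\in\Gamma).
\end{equation}
For instance, if $X_0=\{0,1\}$ and $\mu_h(0)=\cos^2\vartheta_h$ with $0<\vartheta_h<\pi/2$, then $H_0\cong\mathbb C^2$ with $\omega_h=(\cos\vartheta_h,\sin\vartheta_h)$, and \eqref{eq:kakutani} says that $\sum_h(\vartheta_{g^{-1}h}-\vartheta_h)^2<\infty$.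

\subsection*{Operators at a site}
Let $\mathcal K=L^2(X,\mu)$. For $h\in\Gamma$ the map $\eta\mapsto\eta/\omega_h$ is a unitary $H_0\to L^2(X_0,\mu_h)$, so that $\mathcal K=H_0\otimes L^2\big(\prod_{h'\ne h}(X_0,\mu_{h'})\big)$. For $T\in\mathbb B(H_0)$ we write $T^{(h)}=T\otimes1$ for $T$ acting at the site $h$. Operators at different sites commute. For $\alpha\in L^\infty(X_0,\nu)$, viewed as a multiplication operator on $H_0$, the operator $\alpha^{(h)}$ is multiplication by $x\mapsto\alpha(x_h)$. Let
\[
Q_h=1-|\omega_h\rangle\langle\omega_h|\in\mathbb B(H_0).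
\]
As $\omega_h$ corresponds to the constant function $1$, the projection $(1-Q_h)^{(h)}$ integrates out the coordinate $x_h$, and $\|Q_h^{(h)}w\|$ measures how much $w$ depends on $x_h$: we say that $w$ is \emph{excited} at $h$. For finite $\Lambda\subset\Gamma$ let $P_\Lambda$ be the projection onto the functions of $(x_h)_{h\in\Lambda}$. Then
\begin{equation}\label{eq:PLambda}
\|w-P_\Lambda w\|^2\le\sum_{h\notin\Lambda}\|Q_h^{(h)}w\|^2\qquad(w\in\mathcal K).
\end{equation}
Indeed, commuting projections $q_1,\dots,q_r$ satisfy $1-\prod_i(1-q_i)\le\sum_iq_i$, and the finite partial products of $\prod_{h\notin\Lambda}(1-Q_h)^{(h)}$ converge strongly to $P_\Lambda$, since they are eventually equal to $P_\Lambda$ on each function of finitely many coordinates.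

The Koopman representation is $(U_gw)(x)=R_g(x)^{1/2}w(g^{-1}x)$ with $R_g=dg_*\mu/d\mu$.

\begin{lemma}\label{lem:koopman}
$U_gT^{(h)}U_g^*=T^{(gh)}$ for all $T\in\mathbb B(H_0)$ and $g,h\in\Gamma$.
\end{lemma}

\begin{proof}
At the site $gh$ the product measures $g_*\mu$ and $\mu$ have marginals $\mu_h$ and $\mu_{gh}$. Hence $R_g(x)^{1/2}=(\omega_h/\omega_{gh})(x_{gh})\,R'(x')$, where $x'$ denotes the other coordinates. Since $(g^{-1}x)_h=x_{gh}$, the unitary $U_g$ maps $(\eta/\omega_h)(x_h)\,w'$ to $(\eta/\omega_{gh})(x_{gh})\,Vw'$ for a unitary $V$ between the $L^2$-spaces of the remaining coordinates. So $U_g=1\otimes V$ for the tensor decompositions at $h$ and at $gh$.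
\end{proof}

In particular $U_gQ_h^{(h)}U_g^*=Q_h^{(gh)}$. This equals $Q_{gh}^{(gh)}$ in the pmp case, and differs from it by a term of size $\|b_g(gh)\|$ in general.

\subsection*{The algebra and its commutant}
On $\mathcal H=\mathcal K\otimes\ell^2(\Gamma)$ consider, for $a\in L^\infty(X)$ and $g,t\in\Gamma$, the operators
\begin{align*}
a\otimes1&:\ w\otimes\delta_k\mapsto aw\otimes\delta_k, & u_g&:\ w\otimes\delta_k\mapsto U_gw\otimes\delta_{gk},\\
a^\sharp&:\ w\otimes\delta_k\mapsto(k\cdot a)w\otimes\delta_k, & \rho_t&:\ w\otimes\delta_k\mapsto w\otimes\delta_{kt^{-1}}.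
\end{align*}
In the regular representation of the crossed product, $a$ acts by $w\otimes\delta_k\mapsto(k^{-1}\cdot a)w\otimes\delta_k$ and $g$ by $1\otimes\lambda_g$. Conjugation by the unitary $w\otimes\delta_k\mapsto U_kw\otimes\delta_k$ turns these operators into $a\otimes1$ and $u_g$, because $U_k(k^{-1}\cdot a)U_k^*=a$ and $U_{gk}U_k^*=U_g$. So $M$ is generated by the first line. By the commutation theorem for crossed products (Digernes; Haagerup; see \cite[Ch.~X]{Tak}), the commutant of the regular representation is generated by $a\otimes1$, $a\in L^\infty(X)'=L^\infty(X)$, and by $w\otimes\delta_k\mapsto U_tw\otimes\delta_{kt^{-1}}$. The same conjugation turns these into $a^\sharp$ and $\rho_t$, because $U_kaU_k^*=k\cdot a$ and $U_{kt^{-1}}U_tU_k^*=1$. So $M'$ is generated by the second line. The vector $\Omega=1\otimes\delta_e$ is cyclic for $M$ and for $M'$, so this is the standard representation, and $\varphi=\langle\,\cdot\,\Omega,\Omega\rangle$ is a faithful normal state. It equals $\mu\circ E_0$, where $E_0:M\to L^\infty(X)$ is the canonical expectation,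 $E_0(au_g)=\delta_{g,e}a$. By Lemma~\ref{lem:koopman}, $k\cdot\alpha^{(h_0)}=\alpha^{(kh_0)}$: on the summand $\mathcal K\otimes\delta_k$, functions of finitely many coordinates act near the site $e$ when they come from $M$, and near the site $k$ when they come from $M'$.

\subsection*{Dense C$^*$-subalgebras}
We can only hope to commute modulo compact operators with a suitably small class of functions, and we choose step functions. Since $X_0$ is standard, there are successively refining finite Borel partitions $\mathcal P_1,\mathcal P_2,\dots$ that generate its Borel structure. Let $R^j$ be the finite rank projection of $H_0$ onto the $\mathcal P_j$-measurable functions, so $R^j\uparrow1$ strongly, and let $\mathcal A_0=\bigcup_j\operatorname{span}\{1_p:p\in\mathcal P_j\}$. If $\alpha$ is $\mathcal P_i$-measurable, then $\alpha$ and $\overline\alpha$ preserve the range of $R^j$ for $j\ge i$, so $\alpha$ commutes with $R^j$ for $j\geq i$. Let $\mathcal A$ be the C$^*$-algebra generated by all $\alpha^{(h)}$ with $\alpha\in\mathcal A_0$, $h\in\Gamma$. It is commutative,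 unital, $\Gamma$-invariant and $\sigma$-weakly dense in $L^\infty(X)$. Put
\[
B=C^*(a\otimes1,\,u_g:\ a\in\mathcal A,\ g\in\Gamma),\qquad B^\sharp=C^*(a^\sharp,\,\rho_t:\ a\in\mathcal A,\ t\in\Gamma).
\]
Then $B''=M$, $(B^\sharp)''=M'$, and $B\cong\mathcal A\rtimes_r\Gamma$ by the conjugation above.

\section{Reduction to one completely positive map}\label{sec:reduction}

The multiplication map on $B\odot B^\sharp$ is always continuous for the maximal norm. To get the minimal norm we extend the quotient map from $B$ to a nuclear algebra containing $B$, keeping the range in the commutant of $B^\sharp$. Exactness of $\Gamma$ provides the nuclear algebra, which is obtained from $B$ by adjoining a copy of $\ell^\infty(\Gamma)$. So we have to represent $\ell^\infty(\Gamma)$ in the quotient, and a ucp map suffices. We allow a general ideal, for use in Section~\ref{sec:exact}.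

\begin{proposition}\label{prop:reduction}
Let $\Gamma$ be exact. Then $B$ is exact. Let $\mathfrak E\subset\mathbb B(\mathcal H)$ be a unital C$^*$-algebra containing $B\cup B^\sharp$, let $\mathfrak L\subsetneq\mathfrak E$ be a closed ideal, and let $\Theta:\ell^\infty(\Gamma)\to\mathfrak E$ be a ucp map such that, for all $f\in\ell^\infty(\Gamma)$,
\begin{enumerate}
\item[(E1)] $u_g\Theta(f)u_g^*-\Theta(g\cdot f)\in\mathfrak L$ for $g\in\Gamma$, where $(g\cdot f)(h)=f(g^{-1}h)$;
\item[(E2)] $[\Theta(f),a\otimes1]\in\mathfrak L$ for $a\in\mathcal A$;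
\item[(E3)] $[\Theta(f),c]\in\mathfrak L$ for $c\in B^\sharp$.
\end{enumerate}
Then $B\odot B^\sharp\to\mathfrak E/\mathfrak L$, $b\otimes c\mapsto bc+\mathfrak L$, is continuous for the minimal norm.
\end{proposition}

\begin{proof}
Let $\mathcal D=\mathcal A\otimes\ell^\infty(\Gamma)=C(\operatorname{Spec}\mathcal A\times\beta\Gamma)$ with the diagonal action. Composing the maps $m_i$ of (F5) for $\beta\Gamma$ with the equivariant projection onto $\beta\Gamma$ shows that this action is amenable. So $\mathcal N=\mathcal D\rtimes_r\Gamma$ is nuclear and equals the full crossed product. It contains $\mathcal A\rtimes_r\Gamma=B$, which is therefore exact. Let $\pi:\mathfrak E\to\mathcal Q=\mathfrak E/\mathfrak L$ be the quotient map and $v_g=\pi(u_g)$.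

\emph{A covariant ucp map on $\mathcal D$.} By (E2), Lemma~\ref{lem:commuting} and nuclearity of $\mathcal A$, there is a ucp map $\theta:\mathcal D\to\mathcal Q$ with $\theta(a\otimes f)=\pi(a\otimes1)\pi(\Theta(f))$. By (E1) and $u_g(a\otimes1)u_g^*=(g\cdot a)\otimes1$, we have $\theta(g\cdot d)=v_g\theta(d)v_g^*$ for $d\in\mathcal D$.

\emph{Extension to $\mathcal N$.} Represent $\mathcal Q$ faithfully and unitally on a Hilbert space $L$ and let $\theta=V^*\tau(\cdot)V$ be the minimal Stinespring dilation, with $V:L\to\widehat L$ isometric and $\tau(\mathcal D)VL$ total in $\widehat L$. For $d,d'\in\mathcal D$ and $\eta,\eta'\in L$,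
\[
\langle\tau(g\cdot d)Vv_g\eta,\tau(g\cdot d')Vv_g\eta'\rangle=\langle v_g^*\theta(g\cdot(d'^*d))v_g\eta,\eta'\rangle=\langle\theta(d'^*d)\eta,\eta'\rangle=\langle\tau(d)V\eta,\tau(d')V\eta'\rangle .
\]
So $W_g:\tau(d)V\eta\mapsto\tau(g\cdot d)Vv_g\eta$ defines a unitary representation of $\Gamma$ on $\widehat L$ with $W_g\tau(d)W_g^*=\tau(g\cdot d)$ and $W_gV=Vv_g$. The covariant pair $(\tau,W)$ integrates to a representation of the full crossed product, which is $\mathcal N$, and $\Phi=V^*(\tau\rtimes W)(\cdot)V$ is a ucp map on $\mathcal N$ with $\Phi(dg)=\theta(d)v_g$. By density and continuity $\Phi(\mathcal N)\subset\mathcal Q$. Since $\Theta(1)=1$, we have $\Phi(ag)=\pi((a\otimes1)u_g)$ for $a\in\mathcal A$, that is, $\Phi|_B=\pi|_B$.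

\emph{Conclusion.} The elements $\pi(a\otimes1)\pi(\Theta(f))v_g$ commute with $\pi(B^\sharp)$, by (E3) and $B^\sharp\subset M'$. Hence so does $\Phi(\mathcal N)$, and Lemma~\ref{lem:commuting} gives a ucp map $x\otimes c\mapsto\Phi(x)\pi(c)$ on $\mathcal N\otimes_{\max}B^\sharp=\mathcal N\otimes B^\sharp$. Its restriction to $B\otimes B^\sharp$, see (F1), is $b\otimes c\mapsto\pi(bc)$.
\end{proof}

A normal ucp map $\Theta$ attaches to each unit vector $v\in\mathcal H$ the probability measure $x\mapsto\langle\Theta(1_{\{x\}})v,v\rangle$ on $\Gamma$. In these terms (E1)--(E3) with $\mathfrak L=\mathbb K(\mathcal H)$ ask for a position of $v$ in $\Gamma$ that moves with $u_g$ and ignores all other generators, asymptotically along weakly null vectors.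

\section{The idea for a fair coin}\label{sec:coin}

Let $\Gamma$ be biexact. If $X_0$ is a point, then $\mathcal H=\ell^2(\Gamma)$ and we take $\Theta(f)\delta_k=\xi(k)(f)\,\delta_k$, where $\eta(f)=\sum_x\eta(x)f(x)$. Conditions (E1) and (E3) ask that certain diagonal operators be compact, and their entries tend to zero by \eqref{eq:biexact} with $t=e$ and with $s=e$.

The first case with a base space is $X_0=\{\pm1\}$ with all $\mu_h$ uniform. The functions $w_S=\prod_{h\in S}x_h$, $S\subset\Gamma$ finite, form an orthonormal basis of $\mathcal K$, and $Q_h^{(h)}w_S=1_S(h)\,w_S$: the set $S$ is the set of excited sites. The algebra $\mathcal A$ is generated by the coordinate functions $x_{h_0}$. The generators of $B$ and $B^\sharp$ permute the basis $w_S\otimes\delta_k$ of $\mathcal H$ by four moves: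
\[
u_g:(gS,gk),\qquad\rho_t:(S,kt^{-1}),\qquad x_{h_0}\otimes1:(S\triangle\{h_0\},k),\qquad x_{h_0}^\sharp:(S\triangle\{kh_0\},k).
\]
We look for a diagonal $\Theta(f)$ with entries $\zeta(S,k)(f)$, $\zeta(S,k)\in\operatorname{Prob}(\Gamma)$. If a move sends $j=(S,k)$ to $j'$, we need $\|\zeta(j')-g\cdot\zeta(j)\|_1\to0$ as $j\to\infty$, with $g=e$ for the last three moves.

There are two sources of position: the measure $\xi(k)$, and the points of $S$. Fix a proper function $l:\Gamma\to\{1,2,\dots\}$ with $|l(sht)-l(h)|\le c_{s,t}$ for all $h$ (one plus the word length if $\Gamma$ is finitely generated, Lemma~\ref{lem:length} in general), and put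
\[
m_k(h)=\min\big(l(h),l(k^{-1}h)\big),\qquad\widetilde\zeta(S,k)=l(k)\,\xi(k)+\sum_{h\in S}m_k(h)\,\delta_h .
\]
Let $d(S,k)=l(k)+\sum_{h\in S}m_k(h)$ be the total mass and $\zeta=\widetilde\zeta/d$. The function $d$ is proper: $d(S,k)\le r$ forces $l(k)\le r$ and $S\subset\{l\le r\}\cup k\{l\le r\}$. Two positive measures at distance $\delta$ have normalizations at distance at most $2\delta$ divided by either mass. So it suffices to show that each move changes $\widetilde\zeta$, up to translation by $g$, by at most $\epsilon d+c_\epsilon$ for every $\epsilon>0$.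

The third move changes $\widetilde\zeta$ by $m_k(h_0)\le l(h_0)$, and the fourth by $m_k(kh_0)\le l(h_0)$. For the first move, $m_{gk}(gh)=\min(l(gh),l(k^{-1}h))$ differs from $m_k(h)$ by at most $c=c_{g,e}$, whence
\[
\|\widetilde\zeta(gS,gk)-g\cdot\widetilde\zeta(S,k)\|_1\le c+l(k)\|\xi(gk)-g\cdot\xi(k)\|_1+c|S| .
\]
The middle term is at most $\epsilon l(k)$ for all but finitely many $k$, and $|S|\le2|\{l<r\}|+d/r$ for every $r$, because at most $2|\{l<r\}|$ sites have $m_k<r$. For the second move the same bound holds with $\xi(kt^{-1})-\xi(k)$ in the middle term, since $m_{kt^{-1}}(h)=\min(l(h),l(tk^{-1}h))$. This proves (E1)--(E3) for the fair coin.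

Each ingredient has a role. The weight of a site must be bounded near $e$ and near $k$, where $\mathcal A\otimes1$ and $\mathcal A^\sharp$ create and destroy excitations; this is why $m_k$ is a minimum. It must be proper, so that $|S|$ is negligible against $d$. And the pairs $(\emptyset,k)$ go to infinity without any excited site, so that only $\xi(k)$ can locate them; this is where biexactness enters.

In general three things fail. The group no longer permutes a basis, since $U_g$ does not conjugate $Q_h^{(h)}$ to $Q_{gh}^{(gh)}$. Multiplication by a step function mixes $\omega_h$ with its orthogonal complement instead of exchanging basis vectors. And $Q_h$ may have infinite rank, so that a vector can go weakly to zero while staying excited at one site. The way out is to notice that $d(S,k)$ is the eigenvalue on $w_S\otimes\delta_k$ of the quadratic form $l(k)\|w\|^2+\sum_hm_k(h)\|Q_h^{(h)}w\|^2$, which makes sense without a basis. We add terms that control the third problem, write the form as $\|Cv\|^2$ for an operator $C$ whose components are labeled by group elements,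 and replace ``divide by the total mass'' by an operator construction that is stable under perturbations of relative size $\epsilon$.

\section{The energy operator}\label{sec:energy}

\subsection*{A slowly growing length}
The weights will multiply the errors $\|b_g(h)\|^2$, so the length function must grow slowly enough for \eqref{eq:kakutani} to survive. Enumerate $\Gamma=\{g_1,g_2,\dots\}$.

\begin{lemma}\label{lem:length}
There is a proper function $l:\Gamma\to\{1,2,\dots\}$ such that, with $c_{s,t}=1+\max(l(s),l(t))$,
\begin{equation}\label{eq:length}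
|l(sht)-l(h)|\le c_{s,t}\quad(s,t,h\in\Gamma),\qquad\sum_hl(h)\|b_g(h)\|^2<\infty\quad(g\in\Gamma).
\end{equation}
\end{lemma}

\begin{proof}
By \eqref{eq:kakutani}, choose recursively finite symmetric sets $e\in K_1\subset K_2\subset\cdots$ with $g_n\in K_n$, $K_n^3\subset K_{n+1}$ and $\sum_{h\notin K_n}\|b_{g_i}(h)\|^2\le2^{-n}$ for $i\le n$. Let $l(h)=\min\{n:h\in K_n\}$. It is proper and $l(h^{-1})=l(h)$. With $r=\max(l(h),l(s),l(t))$ we have $sht\in K_r^3\subset K_{r+1}$, so $l(sht)\le r+1\le l(h)+c_{s,t}$. Applying this to $s^{-1},sht,t^{-1}$ gives the reverse inequality. Finally $l(h)=1+\sum_{n\ge1}1_{\Gamma\setminus K_n}(h)$, so for $g=g_i$ the sum in \eqref{eq:length} equals $\sum_h\|b_g(h)\|^2+\sum_n\sum_{h\notin K_n}\|b_g(h)\|^2$. The terms with $n<i$ are finite and those with $n\ge i$ add up to at most $1$.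
\end{proof}

\subsection*{Cutoffs in the base space}
To gain compactness at a single site we charge a vector of $H_0$ for its fine structure, through a sum $\sum_n\|F_n\eta\|^2$ with projections $F_n$ of finite corank decreasing to $0$. The $F_n$ must commute eventually with each step function, and they must be sparse enough that the vectors $b_g(h)$ and $\omega_h$ are cheap. For $\omega_h$ a cost that is negligible against $l(h)$ will do.

\begin{lemma}\label{lem:cutoff}
There are projections $F_1\ge F_2\ge\cdots$ on $H_0$ with $1-F_n$ of finite rank and $F_n\to0$ strongly, such that each $\alpha\in\mathcal A_0$ commutes with $F_n$ for all $n\ge n(\alpha)$, and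
\begin{equation}\label{eq:cutoff}
\sum_{n}\sum_h\|F_nb_g(h)\|^2<\infty\quad(g\in\Gamma),\qquad\kappa_h:=\sum_n\|F_n\omega_h\|^2\le1+\sqrt{l(h)}\quad(h\in\Gamma).
\end{equation}
\end{lemma}

\begin{proof}
By \eqref{eq:kakutani} and dominated convergence, $\sum_h\|(1-R^j)b_g(h)\|^2\to0$ as $j\to\infty$. So we can choose $j_1<j_2<\cdots$ such that $F_n=1-R^{j_n}$ satisfies $\sum_h\|F_nb_{g_i}(h)\|^2\le2^{-n}$ for $i\le n$, and $\|F_n\omega_h\|^2\le2^{-n}$ for all $h$ in the finite set $\{l\le n^2\}$. The first sum in \eqref{eq:cutoff} is finite as in the previous proof. In $\kappa_h$, at most $\sqrt{l(h)}$ indices satisfy $n<\sqrt{l(h)}$ and each contributes at most $1$; the others contribute at most $\sum_n2^{-n}=1$.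
\end{proof}

\subsection*{Excitation energy}
For a proper function $m:\Gamma\to[1,\infty)$ and $w\in\mathcal K$ put
\[
N_m(w)^2=\sum_hm(h)\|Q_h^{(h)}w\|^2+\sum_h\sum_{n\ge1}\|(F_nQ_h)^{(h)}w\|^2\in[0,\infty].
\]

\begin{lemma}\label{lem:compact}
\begin{enumerate}
\item[(a)] There is a dense subspace $\mathcal K_0\subset\mathcal K$, independent of $m$, on which $N_m$ is finite.
\item[(b)] For every $\delta>0$ there is a finite rank operator $G$ on $\mathcal K$ with $\|w-Gw\|\le\delta N_m(w)$ for all $w\in\mathcal K$.
\end{enumerate}
\end{lemma}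

\begin{proof}
(a) Let $\mathcal K_0$ be the span of the functions $w=\prod_{h\in\Lambda}(\eta_h/\omega_h)(x_h)$ with $\Lambda$ finite and $\eta_h\in\bigcup_n(1-F_n)H_0$. It is dense because $F_n\to0$. For such $w$ we have $Q_h^{(h)}w=0$ for $h\notin\Lambda$. If $h\in\Lambda$ and $\eta_h\in(1-F_{n_0})H_0$, then $F_nQ_h\eta_h=-\langle\eta_h,\omega_h\rangle F_n\omega_h$ for $n\ge n_0$, which is square summable in $n$ since $\kappa_h<\infty$.

(b) Let $\epsilon>0$, choose $\Lambda$ finite with $m\ge1/\epsilon$ outside $\Lambda$, and let $n\ge1$. Take $w$ with $N_m(w)\le1$. By \eqref{eq:PLambda}, $\|w-P_\Lambda w\|^2\le\epsilon$. For $h\in\Lambda$, since $F_j\ge F_n$ for $j\le n$,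
\[
n\,\|(F_nQ_h)^{(h)}w\|^2\le\sum_{j\le n}\|(F_jQ_h)^{(h)}w\|^2\le1 .
\]
The operator $G_h=1-F_nQ_h=(1-Q_h)+(1-F_n)Q_h$ has finite rank, norm at most $2$, and $\|w-G_h^{(h)}w\|\le n^{-1/2}$. Writing $1-T_1\cdots T_r=\sum_jT_1\cdots T_{j-1}(1-T_j)$, we find that $G=P_\Lambda\prod_{h\in\Lambda}G_h^{(h)}$ satisfies $\|w-Gw\|\le\sqrt\epsilon+|\Lambda|\,2^{|\Lambda|}n^{-1/2}$. In the decomposition $\mathcal K=H_0^{\otimes\Lambda}\otimes L^2(\text{other coordinates})$, $G$ is the tensor product of the $G_h$ and a rank one projection, so it has finite rank. Choose $\epsilon$ small, then $n$ large; the estimate is homogeneous in $w$.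
\end{proof}

\subsection*{The operator $C$}
Let now $\Gamma$ be biexact, with $\xi$ as in \eqref{eq:biexact}, and let $m_k(h)=\min(l(h),l(k^{-1}h))$. Then
\begin{equation}\label{eq:mk}
\{m_k<r\}=\{l<r\}\cup k\{l<r\},\qquad m_k(h_0)\le l(h_0),\qquad m_k(kh_0)\le l(h_0).
\end{equation}
Let $I$ be the disjoint union of $\Gamma\times\{0,1,2,\dots\}$ and a copy of $\Gamma$ whose elements are written $[x]$. Each index has a position $\operatorname{pos}(h,n)=h$, $\operatorname{pos}[x]=x$. For $k\in\Gamma$ define bounded operators on $\mathcal K$ by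
\[
C_{(h,0),k}=\sqrt{m_k(h)}\,Q_h^{(h)},\qquad C_{(h,n),k}=(F_nQ_h)^{(h)}\ \ (n\ge1),\qquad C_{[x],k}=\sqrt{l(k)\,\xi(k)(x)}\;1 .
\]
Since $\xi(k)$ has mass one,
\begin{equation}\label{eq:energy}
\|C_kw\|^2:=\sum_{i\in I}\|C_{i,k}w\|^2=N_{m_k}(w)^2+l(k)\|w\|^2 .
\end{equation}
Write $v\in\mathcal H$ as $v=\sum_kv_k\otimes\delta_k$, let $\mathcal V=\{v:\sum_k\|C_kv_k\|^2<\infty\}$ and define
\[
C:\mathcal V\to\mathcal G=\mathcal H\otimes\ell^2(I),\qquad Cv=\sum_{i,k}C_{i,k}v_k\otimes\delta_k\otimes\delta_i .
\]
The domain contains $\mathcal K_0\otimes\delta_k$ for all $k$, so it is dense. The operator is closed: if $v^{(j)}\to v$ and $Cv^{(j)}\to\eta$, then $C_{i,k}v_k=\eta_{i,k}$ for all $i,k$ by boundedness of the components, so $v\in\mathcal V$ and $Cv=\eta$. Recall that for a closed densely defined $C$, the operator $D=C^*C$ is positive self-adjoint, $\operatorname{dom}D^{1/2}=\mathcal V$, $\|D^{1/2}v\|=\|Cv\|$, and $\langle Dw,z\rangle=\langle Cw,Cz\rangle$ for $w\in\operatorname{dom}D$, $z\in\mathcal V$. By \eqref{eq:energy}, $D\ge1$.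

\begin{proposition}\label{prop:resolvent}
$D^{-1}$ is compact.
\end{proposition}

\begin{proof}
$C$ is the direct sum of the operators $C_k$, so $D=\bigoplus_kD_k$ with $D_k\ge l(k)$ by \eqref{eq:energy}. As $\|D_k^{-1}\|\le1/l(k)\to0$, it suffices to show that each $D_k^{-1/2}$ is compact. For $w=D_k^{-1/2}\eta$ we have $N_{m_k}(w)\le\|C_kw\|=\|\eta\|$, so Lemma~\ref{lem:compact}(b) gives finite rank operators $G$ with $\|D_k^{-1/2}-GD_k^{-1/2}\|\le\delta$.
\end{proof}

\section{Normalizing by resolvents}\label{sec:perturbation}

We now divide by the total mass, that is, turn $C$ into an isometry. The polar part $CD^{-1/2}$ is the first candidate. We use resolvents instead, because $(D+t)^{-1}v$ is characterized by a linear equation involving only $C$, and this makes the comparison of two operators a short computation.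

Let $C:\mathcal V\to\mathcal G$ be any closed densely defined operator between Hilbert spaces $\mathcal H\supset\mathcal V$ and $\mathcal G$ with $D=C^*C\ge1$. For $v\in\mathcal H$ the function $t\mapsto C(D+t)^{-1}v$ is $\|v\|$-Lipschitz on $(0,\infty)$ by the resolvent identity. For $d>0$ the integrals of $d(d+t)^{-2}$ over $(0,\infty)$ and $(0,t_0)$ are $1$ and $t_0(d+t_0)^{-1}$, and that of $(d+t)^{-2}$ over $(0,\infty)$ is $d^{-1}$. By the spectral theorem, with $w_t=(D+t)^{-1}v$,
\begin{equation}\label{eq:integrals}
\int_0^\infty\|Cw_t\|^2dt=\|v\|^2,\quad\int_0^{t_0}\|Cw_t\|^2dt=\langle t_0(D+t_0)^{-1}v,v\rangle,\quad\int_0^\infty\|w_t\|^2dt=\langle D^{-1}v,v\rangle .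
\end{equation}
So $Z:\mathcal H\to L^2(0,\infty)\otimes\mathcal G$, $(Zv)(t)=C(D+t)^{-1}v$, is an isometry, which we call the isometry associated with $C$.

\begin{lemma}\label{lem:perturbation}
Let $C,C':\mathcal V\to\mathcal G$ be closed and densely defined with the same domain, $D=C^*C\ge1$, $D'=C'^*C'\ge1$, and $D^{-1}$ compact. Assume that for every $\epsilon>0$ there is $c_\epsilon$ with
\begin{equation}\label{eq:relative}
\|(C'-C)v\|^2\le\epsilon\|Cv\|^2+c_\epsilon\|v\|^2\qquad(v\in\mathcal V).
\end{equation}
Then the associated isometries satisfy: $Z'-Z$ is compact.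
\end{lemma}

\begin{proof}
Let $T=C'-C$, fix $v\in\mathcal H$, $t>0$, and put $w=(D+t)^{-1}v$, $w'=(D'+t)^{-1}v$, $y=w'-w\in\mathcal V$. For $z\in\mathcal V$,
\[
\langle Cw,Cz\rangle+t\langle w,z\rangle=\langle v,z\rangle=\langle C'w',C'z\rangle+t\langle w',z\rangle .
\]
Subtracting $\langle C'w,C'z\rangle+t\langle w,z\rangle$ from both ends and expanding $C'=C+T$ gives
\[
\langle C'y,C'z\rangle+t\langle y,z\rangle=\langle Cw,Cz\rangle-\langle C'w,C'z\rangle=-\langle Tw,C'z\rangle-\langle Cw,Tz\rangle .
\]
Take $z=y$ and let $s^2=\|C'y\|^2+t\|y\|^2$. Then $s^2\le\|Tw\|\,s+\|Cw\|\,\|Ty\|$, and we have to bound $\|Ty\|$ by a multiple of $s$. Let $0<\epsilon\le\frac14$. From \eqref{eq:relative} and $Cy=C'y-Ty$ we get $\|Ty\|^2\le2\epsilon\|C'y\|^2+2\epsilon\|Ty\|^2+c_\epsilon\|y\|^2$, hence $\|Ty\|^2\le4\epsilon\|C'y\|^2+2c_\epsilon\|y\|^2$. Fix $t_0>0$. For $t\ge t_0$ use $\|y\|^2\le s^2/t_0$, and for $t<t_0$ use $\|y\|\le\|C'y\|\le s$. This gives $\|Ty\|\le\beta(t)s$ with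
\[
\beta(t)^2=4\epsilon+2c_\epsilon/t_0\quad(t\ge t_0),\qquad\beta(t)^2=4\epsilon+2c_\epsilon\quad(t<t_0).
\]
Therefore $s\le\|Tw\|+\beta(t)\|Cw\|$. Since $(Z'v-Zv)(t)=C'w'-Cw=C'y+Tw$,
\[
\|(Z'v-Zv)(t)\|^2\le\big(2\|Tw\|+\beta(t)\|Cw\|\big)^2\le8\epsilon\|Cw\|^2+8c_\epsilon\|w\|^2+2\beta(t)^2\|Cw\|^2 .
\]
The factor $\beta(t)$ is small for large $t$, while for small $t$ it is only bounded, but there the integral is controlled by a compact operator. Precisely, integration and \eqref{eq:integrals} give
\[
\|(Z'-Z)v\|^2\le8\epsilon\|v\|^2+8c_\epsilon\langle D^{-1}v,v\rangle+\Big(8\epsilon+\frac{4c_\epsilon}{t_0}\Big)\|v\|^2+(8\epsilon+4c_\epsilon)\langle t_0(D+t_0)^{-1}v,v\rangle .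
\]
The operators $D^{-1}$ and $(D+t_0)^{-1}$ are compact, so every weakly null sequence $(v_j)$ in the unit ball satisfies $\limsup_j\|(Z'-Z)v_j\|^2\le16\epsilon+4c_\epsilon/t_0$. Let $t_0\to\infty$ and then $\epsilon\to0$. An operator that maps weakly null sequences to norm null sequences is compact.
\end{proof}

\begin{corollary}\label{cor:transfer}
Let $C:\mathcal V\to\mathcal H\otimes\ell^2(I)$ be closed and densely defined, $\mathcal V\subset\mathcal H$, with $D\ge1$ and $D^{-1}$ compact. For $\phi\in\ell^\infty(I)$ let $\Xi(\phi)=Z^*(1\otimes1\otimes\phi)Z$, with $\phi$ acting diagonally on $\ell^2(I)$. Let $u$ be a unitary on $\mathcal H$ with $u\mathcal V=\mathcal V$ and $\sigma$ a permutation of $I$, also viewed as the unitary $\delta_i\mapsto\delta_{\sigma(i)}$. If $C'=(u\otimes\sigma)Cu^*$ satisfies \eqref{eq:relative}, then $\Xi(\phi)-u\,\Xi(\phi\circ\sigma)\,u^*$ is compact for all $\phi\in\ell^\infty(I)$.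
\end{corollary}

\begin{proof}
We have $D'=uDu^*\ge1$ and $Z'=(1\otimes u\otimes\sigma)Zu^*$. As $\sigma^*\phi\,\sigma=\phi\circ\sigma$, we get $Z'^*(1\otimes1\otimes\phi)Z'=u\,\Xi(\phi\circ\sigma)\,u^*$, and this differs from $\Xi(\phi)$ by a compact operator by Lemma~\ref{lem:perturbation}.
\end{proof}

For the operator $C$ of Section~\ref{sec:energy} we define the ucp map
\[
\Theta:\ell^\infty(\Gamma)\to\mathbb B(\mathcal H),\qquad\Theta(f)=\Xi(f\circ\operatorname{pos}).
\]
For the fair coin, with $\mathcal P_1$ the partition into points, all $F_n$ vanish, all components of $C$ are diagonal in the basis $w_S\otimes\delta_k$, and $D$ has eigenvalues $d(S,k)$. Then $\Theta(f)$ is diagonal with entries $\widetilde\zeta(S,k)(f)\int_0^\infty(d(S,k)+t)^{-2}dt=\zeta(S,k)(f)$, which is the map of Section~\ref{sec:coin}.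

\section{Equivariance modulo compact operators}\label{sec:equivariance}

Each generator of $B$ or $B^\sharp$ changes the components of $C$ in one or several of four elementary ways: it changes the weights by a bounded amount, replaces $Q_h$ by $Q_{g^{-1}h}$, conjugates by a step function at one site, or changes the scalar terms. We estimate these separately.

\begin{lemma}\label{lem:estimates}
\begin{enumerate}
\item[(a)] Let $m,m':\Gamma\to[1,\infty)$ be proper with $|m'-m|\le c$, let $\epsilon>0$ and $r=c/\sqrt\epsilon$. Then for $w\in\mathcal K$,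
\[
\sum_h\big(\sqrt{m'(h)}-\sqrt{m(h)}\big)^2\|Q_h^{(h)}w\|^2\le\epsilon N_m(w)^2+c^2\,|\{m<r\}|\,\|w\|^2 .
\]
\item[(b)] For $g\in\Gamma$, $\ \gamma_g:=\sum_hl(g^{-1}h)\|Q_{g^{-1}h}-Q_h\|^2+\sum_{h,n}\|F_n(Q_{g^{-1}h}-Q_h)\|^2<\infty$.
\item[(c)] For unitary $\alpha\in\mathcal A_0$ and $h\in\Gamma$, $\ \sum_{n\ge1}\|\alpha F_nQ_h\alpha^*-F_nQ_h\|^2\le4n(\alpha)+4\kappa_h$.
\item[(d)] For $a,a'>0$ and $\eta,\eta'\in\operatorname{Prob}(\Gamma)$, $\ \sum_x\big(\sqrt{a'\eta'(x)}-\sqrt{a\eta(x)}\big)^2\le|a'-a|+a\|\eta'-\eta\|_1$.
\end{enumerate}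
\end{lemma}

\begin{proof}
(a) We have $(\sqrt{m'}-\sqrt m)^2=(m'-m)^2/(\sqrt{m'}+\sqrt m)^2\le c^2/m$. This is at most $\epsilon m$ where $m\ge r$, and at most $c^2$ everywhere.

(b) Write $b=b_g(h)$, $\omega=\omega_h$, $\omega'=\omega_{g^{-1}h}=\omega+b$. Then
\[
Q_{g^{-1}h}-Q_h=|\omega\rangle\langle\omega|-|\omega'\rangle\langle\omega'|=-\big(|\omega'\rangle\langle b|+|b\rangle\langle\omega|\big).
\]
Its norm is at most $2\|b\|$, and the norm of its product with $F_n$ is at most $\|F_n\omega'\|\|b\|+\|F_nb\|$. Hence
\[
\gamma_g\le4\sum_hl(g^{-1}h)\|b_g(h)\|^2+2\sum_h\kappa_{g^{-1}h}\|b_g(h)\|^2+2\sum_{h,n}\|F_nb_g(h)\|^2 .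
\]
Since $\kappa_{g^{-1}h}\le2\,l(g^{-1}h)$ and $l(g^{-1}h)\le l(h)+c_{g^{-1},e}$, this is finite by \eqref{eq:kakutani}, \eqref{eq:length} and \eqref{eq:cutoff}.

(c) The terms with $n<n(\alpha)$ are at most $4$ each. For $n\ge n(\alpha)$, $\alpha$ commutes with $F_n$, so the operator equals $F_n(|\omega_h\rangle\langle\omega_h|-|\alpha\omega_h\rangle\langle\alpha\omega_h|)$ and has norm at most $\|F_n\omega_h\|+\|\alpha F_n\omega_h\|=2\|F_n\omega_h\|$.

(d) Use $(\sqrt p-\sqrt q)^2\le|p-q|$ and $|a'\eta'-a\eta|\le|a'-a|\eta'+a|\eta'-\eta|$.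
\end{proof}

Part (b) is where nonsingularity enters quantitatively; in the pmp case $\gamma_g=0$.

\begin{proposition}\label{prop:equivariance}
Let $\Gamma$ be biexact. Then $\Theta$ satisfies \textup{(E1)--(E3)} with $\mathfrak E=\mathbb B(\mathcal H)$ and $\mathfrak L=\mathbb K(\mathcal H)$.
\end{proposition}

\begin{proof}
The operators that commute modulo $\mathbb K(\mathcal H)$ with all $\Theta(f)$ form a C$^*$-algebra, and $\mathcal A_0$ is spanned by its unitaries, since $1_p=\frac12(1+(2\cdot1_p-1))$. So it suffices to treat four classes of unitaries $u$, each closed under inverses: $\rho_t$, $u_g$, $\alpha^{(h_0)}\otimes1$ and $(\alpha^{(h_0)})^\sharp$ with $\alpha\in\mathcal A_0$ unitary. For $u=u_g$ let $\sigma(h,n)=(gh,n)$ and $\sigma[x]=[gx]$; in the other cases let $\sigma=\mathrm{id}$ and $g=e$. Then $\operatorname{pos}\circ\sigma=g\operatorname{pos}$, so $f\circ\operatorname{pos}\circ\sigma=(g^{-1}\cdot f)\circ\operatorname{pos}$.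

Each $u$ has the form $w\otimes\delta_k\mapsto V_kw\otimes\delta_{\beta(k)}$ for unitaries $V_k$ and a permutation $\beta$ of $\Gamma$. So $C'=(u\otimes\sigma)Cu^*$ has components $C'_{\sigma(i),\beta(k)}=V_kC_{i,k}V_k^*$, and its domain $u\mathcal V$ consists of all $v$ with $\sum_{i,k}\|C'_{i,k}v_k\|^2<\infty$. We claim that for every $\epsilon>0$ there is $c_\epsilon$ with
\begin{equation}\label{eq:claim}
\sum_{i\in I}\|(C'_{i,k}-C_{i,k})w\|^2\le\epsilon\|C_kw\|^2+c_\epsilon\|w\|^2\qquad\text{for all }k\in\Gamma,\ w\in\mathcal K .
\end{equation}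
Granting this, summation over $k$ shows that $\mathcal V\subset u\mathcal V$ and that \eqref{eq:relative} holds on $\mathcal V$. The claim for $u^*$ gives $\mathcal V\subset u^*\mathcal V$, so $u\mathcal V=\mathcal V$. By Proposition~\ref{prop:resolvent} and Corollary~\ref{cor:transfer}, $\Theta(f)-u\Theta(g^{-1}\cdot f)u^*$ is compact for all $f$, which is the assertion.

The point in \eqref{eq:claim} is uniformity in $k$. As $\epsilon$ is arbitrary, we may bound finitely many groups of terms separately. Two bounds recur. First, if $|m_k'-m_k|\le c$ with $c$ independent of $k$, then Lemma~\ref{lem:estimates}(a) gives a bound of the required form, because $|\{m_k<r\}|\le2|\{l<r\}|$ by \eqref{eq:mk}. Second, a contribution of at most $(\epsilon l(k)+c_\epsilon)\|w\|^2$ is of the required form by \eqref{eq:energy}; this covers contributions $(c+l(k)\delta_k)\|w\|^2$ with $\delta_k\le2$ and $\delta_k\to0$ as $k\to\infty$, since $\delta_k>\epsilon$ for finitely many $k$ only.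

\emph{Case $u=\rho_t$.} Here $C'_{i,k}=C_{i,kt}$. The weight $m_{kt}(h)=\min(l(h),l(t^{-1}k^{-1}h))$ differs from $m_k(h)$ by at most $c_{t^{-1},e}$, so the first bound handles the terms $(h,0)$. The terms $(h,n)$, $n\ge1$, do not depend on $k$ and cancel. By Lemma~\ref{lem:estimates}(d), the terms $[x]$ contribute at most $(c_{e,t}+l(k)\|\xi(kt)-\xi(k)\|_1)\|w\|^2$, and $\|\xi(kt)-\xi(k)\|_1\to0$ by \eqref{eq:biexact}.

\emph{Case $u=u_g$.} Here $C'_{\sigma(i),k}=U_gC_{i,g^{-1}k}U_g^*$. By Lemma~\ref{lem:koopman},
\[
C'_{(h,0),k}=\sqrt{m'_k(h)}\,Q_{g^{-1}h}^{(h)},\qquad C'_{(h,n),k}=(F_nQ_{g^{-1}h})^{(h)},\qquad C'_{[x],k}=\sqrt{l(g^{-1}k)\,\big(g\cdot\xi(g^{-1}k)\big)(x)}\;1,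
\]
where $m'_k(h)=m_{g^{-1}k}(g^{-1}h)=\min(l(g^{-1}h),l(k^{-1}h))$. Split
\[
\sqrt{m'_k(h)}\,Q_{g^{-1}h}-\sqrt{m_k(h)}\,Q_h=\sqrt{m'_k(h)}\,(Q_{g^{-1}h}-Q_h)+\big(\sqrt{m'_k(h)}-\sqrt{m_k(h)}\big)Q_h .
\]
Since $m'_k(h)\le l(g^{-1}h)$, the terms $(h,n)$ with $n\ge0$ contribute at most $2\gamma_g\|w\|^2$ plus twice the left side of Lemma~\ref{lem:estimates}(a), where $|m_k'-m_k|\le c_{g^{-1},e}$. The terms $[x]$ contribute at most $(c_{g^{-1},e}+l(k)\|g\cdot\xi(g^{-1}k)-\xi(k)\|_1)\|w\|^2$, and the norm tends to zero by \eqref{eq:biexact} applied to $s=g$, $t=e$ and the element $g^{-1}k$.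

\emph{Case $u=\alpha^{(h_0)}\otimes1$.} Here $C'_{i,k}=\alpha^{(h_0)}C_{i,k}(\alpha^{(h_0)})^*$, and only the components at the site $h_0$ change. By \eqref{eq:mk} and Lemma~\ref{lem:estimates}(c), they contribute at most $(4l(h_0)+4n(\alpha)+4\kappa_{h_0})\|w\|^2$.

\emph{Case $u=(\alpha^{(h_0)})^\sharp$.} On $\mathcal K\otimes\delta_k$ this is $\alpha$ at the site $kh_0$, so the contribution is at most $(4m_k(kh_0)+4n(\alpha)+4\kappa_{kh_0})\|w\|^2$. The site now runs off to infinity with $k$. We have $m_k(kh_0)\le l(h_0)$ by \eqref{eq:mk}. The number $\kappa_{kh_0}$ is not bounded a priori, but $\kappa_{kh_0}\le1+\sqrt{l(k)+c_{e,h_0}}$ by \eqref{eq:cutoff} and \eqref{eq:length}, so $4\kappa_{kh_0}\le\epsilon l(k)+c_\epsilon$, and the term $l(k)\|w\|^2$ of the energy absorbs it.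
\end{proof}

Propositions~\ref{prop:reduction} and~\ref{prop:equivariance} together prove the second assertion of Theorem~\ref{thm:A}.

\section{From (AO) to solidity}\label{sec:solid}

\subsection*{Modular theory}
Let $\psi$ be a faithful normal state on a von Neumann algebra $N$, with cyclic vector $\Omega_\psi$. The closure of $x\Omega_\psi\mapsto x^*\Omega_\psi$ has polar decomposition $J\Delta_\psi^{1/2}$, and $\sigma^\psi_t(x)=\Delta_\psi^{it}x\Delta_\psi^{-it}$ is the modular group, with $\sigma_t^\psi(x)\Omega_\psi=\Delta_\psi^{it}x\Omega_\psi$. The \emph{centralizer} $N^\psi=\{x:\psi(xy)=\psi(yx)\text{ for all }y\in N\}$ is its fixed point algebra. By Takesaki's theorem, a von Neumann subalgebra $P\subset N$ is the range of a $\psi$-preserving expectation if and only if it is globally invariant under $\sigma^\psi$. If $e\in N^\psi$ is a projection, the centralizer of $\psi|_{eNe}$ is $eN^\psi e$, and its modular group is the restriction of $\sigma^\psi$.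

\subsection*{Averaging over a diffuse abelian algebra}
Let $A_0\cong L^\infty[0,1]$ be a von Neumann algebra on a Hilbert space $\mathcal H$, let $p^{(n)}_i$, $1\le i\le2^n$, be the projections that correspond to the dyadic intervals of length $2^{-n}$, fix a free ultrafilter $\mathcal U$ on $\mathbb N$ and put
\[
\Psi_n(T)=\sum_ip_i^{(n)}Tp_i^{(n)},\qquad\Psi(T)=\lim_{n\to\mathcal U}\Psi_n(T)\quad(\sigma\text{-weakly}).
\]
The map $\Psi$ is ucp and $A_0'$-bimodular. Its range lies in $A_0'$, because $\Psi_n(T)$ commutes with $p_i^{(j)}$ for $j\le n$.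

\begin{lemma}\label{lem:kill}
$\Psi(\mathbb K(\mathcal H))=0$.
\end{lemma}

\begin{proof}
Let $T=|\eta\rangle\langle\eta'|$ and write $p_i=p_i^{(n)}$. Then
\[
|\langle\Psi_n(T)\zeta,\zeta'\rangle|=\Big|\sum_i\langle p_i\zeta,p_i\eta'\rangle\langle p_i\eta,\zeta'\rangle\Big|\le\max_i\|p_i\eta\|\;\|\zeta'\|\,\|\zeta\|\,\|\eta'\| .
\]
The normal functional $a\mapsto\langle a\eta,\eta\rangle$ on $L^\infty[0,1]$ has an $L^1$-density, so $\max_i\|p_i^{(n)}\eta\|\to0$. Finite rank operators are norm dense in $\mathbb K(\mathcal H)$.
\end{proof}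

The map $\Psi$ is a limit of normal maps and need not be normal, while passing from $B$ to $M$ requires normality on $M$. This is secured when $A_0$ lies in the centralizer of a faithful normal state.

\begin{proposition}\label{prop:average}
Let $M\subset\mathbb B(\mathcal H)$ be a von Neumann algebra on a separable Hilbert space, $B\subset M$ a $\sigma$-weakly dense exact unital C$^*$-algebra, and $B^\sharp\subset M'$ a unital C$^*$-algebra with $(B^\sharp)'=M$. Let $\mathfrak E\subset\mathbb B(\mathcal H)$ be a unital C$^*$-algebra containing $B\cup B^\sharp$ and $\mathfrak L\subset\mathfrak E$ a closed ideal such that $B\odot B^\sharp\to\mathfrak E/\mathfrak L$ is min-continuous. Let $\varphi$ be a faithful normal state on $M$ and $L^\infty[0,1]\cong A_0\subset M^\varphi$. If $\Psi(\mathfrak L)=0$, then $P=A_0'\cap M$ is amenable.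
\end{proposition}

\begin{proof}
\emph{$\Psi|_M$ is normal.} The map $\Psi$ sends $M$ into $P$. It preserves $\varphi$, since $\varphi(\Psi_n(x))=\sum_i\varphi(xp_i^{(n)})=\varphi(x)$ and $\varphi$ is normal. As $\sigma^\varphi$ fixes $A_0$, the algebra $P$ is $\sigma^\varphi$-invariant, so there is a $\varphi$-preserving expectation $E_P:M\to P$. For $x\in M$, $y\in P$ we have $\varphi(y\Psi(x))=\varphi(\Psi(yx))=\varphi(yx)=\varphi(yE_P(x))$. With $y=(\Psi(x)-E_P(x))^*$, faithfulness gives $\Psi|_M=E_P$.

\emph{Removing the ideal.} Since $\Psi(\mathfrak L)=0$ and positive matrices over $\mathfrak E/\mathfrak L$ lift to positive matrices over $\mathfrak E$, $\Psi$ induces a ucp map on $\mathfrak E/\mathfrak L$. Composing with the $*$-homomorphism $B\otimes B^\sharp\to\mathfrak E/\mathfrak L$ gives a ucp map $\Phi_0:B\otimes B^\sharp\to\mathbb B(\mathcal H)$ with $\Phi_0(b\otimes c)=\Psi(bc)=E_P(b)c$, where we used $c\in M'\subset A_0'$.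

\emph{From $B$ to $P$.} The algebra $P$ need not meet $B$ in more than the scalars, so we approximate its elements from $B$ in a completely contractive way; this is the use of exactness. Let $q:B^{**}\to M$ be the normal extension of the inclusion. It is onto, its kernel is $(1-z)B^{**}$ for a central projection $z$, and we let $s:M\to zB^{**}$ be the inverse isomorphism. Given $y_1,\dots,y_r\in P$ and $c_1,\dots,c_r\in B^\sharp$, let $F$ be the span of $1$, $s(y_j)$ and $s(y_j)^*$, and take $\psi_i:F\to B$ as in (F4). Applying $q$, we see that $\psi_i(s(y_j))\to y_j$ $\sigma$-weakly in $M$. By (F1),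
\[
\Big\|\sum_jE_P\big(\psi_i(s(y_j))\big)c_j\Big\|=\Big\|\Phi_0\Big(\sum_j\psi_i(s(y_j))\otimes c_j\Big)\Big\|\le\Big\|\sum_jy_j\otimes c_j\Big\|_{\min}.
\]
As $E_P$ is normal and norm balls are $\sigma$-weakly closed, $\|\sum_jy_jc_j\|\le\|\sum_jy_j\otimes c_j\|_{\min}$. So $y\otimes c\mapsto yc$ extends to a unital $*$-homomorphism on $P\otimes B^\sharp$.

\emph{Injectivity.} By (F1) and Arveson's theorem, extend it to a ucp map $\widetilde\Phi:\mathbb B(\mathcal H)\otimes B^\sharp\to\mathbb B(\mathcal H)$. By (F7), $\widetilde\Phi(x\otimes1)c=\widetilde\Phi(x\otimes c)=c\,\widetilde\Phi(x\otimes1)$ for $c\in B^\sharp$, so $\widetilde\Phi(x\otimes1)\in(B^\sharp)'=M$. Then $x\mapsto E_P(\widetilde\Phi(x\otimes1))$ is a ucp map $\mathbb B(\mathcal H)\to P$ that fixes $P$.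
\end{proof}

\begin{remark}\label{rem:no-ideal}
If $B\odot B^\sharp\to\mathbb B(\mathcal H)$ is itself min-continuous, the last two steps, with $P=M$ and $E_P=\mathrm{id}$, show that $M$ is amenable.
\end{remark}

\subsection*{States with a diffuse centralizer}
If the diffuse algebra $A\subset M$ is tracial, any maximal abelian subalgebra of $A$ can serve as $A_0$. In general the centralizer of a given state on $A$ may have minimal projections, and we must change the state. The obstruction turns out to live on factors of type III$_1$, where normal states are approximately unitarily conjugate. We recall what is needed. For a factor $N$, Connes' invariant $S(N)$ is the intersection of the spectra of the modular operators of all faithful normal semifinite weights; $S(N)\cap(0,\infty)$ is a closed subgroup of $(0,\infty)$, and $N$ is of type III$_1$ if $S(N)=[0,\infty)$. If $\psi$ is a faithful normal state such that $N^\psi$ is a factor, then $S(N)=\operatorname{Sp}(\Delta_\psi)$ \cite{Con}. In a type III factor with separable predual all nonzero projections are equivalent,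 so $eNe\cong N$ for $e\ne0$. For a normal functional $\psi$ and $a\in N$ write $(a\psi)(x)=\psi(xa)$ and $(\psi a)(x)=\psi(ax)$, and say that $\psi$ commutes with $a$ if $a\psi=\psi a$. By Connes and St{\o}rmer \cite{CS}, for normal states $\chi,\psi$ on a III$_1$ factor with separable predual and $\epsilon>0$ there is a unitary $u$ with $\|u\chi u^*-\psi\|<\epsilon$.

\begin{lemma}\label{lem:trivial-centralizer}
Let $N\ne\mathbb C$ be a factor with separable predual and $\psi$ a faithful normal state with $N^\psi=\mathbb C$. Then $N$ is of type III$_1$.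
\end{lemma}

\begin{proof}
Suppose not. Then $\operatorname{Sp}(\Delta_\psi)\cap(0,\infty)=S(N)\cap(0,\infty)$ is a proper closed subgroup, hence contained in $\lambda^{\mathbb Z}$ for some $0<\lambda<1$. As $\Delta_\psi$ is injective, $\sigma^\psi$ has period $T=2\pi/|\log\lambda|$. For $x\in N$ and $n\in\mathbb Z$ let $x_n=\frac1T\int_0^T\lambda^{-int}\sigma^\psi_t(x)\,dt\in N$. Then $\sigma^\psi_t(x_n)=\lambda^{int}x_n$, and $x_n\Omega_\psi$ is the projection of $x\Omega_\psi$ onto the $\lambda^n$-eigenspace of $\Delta_\psi$. If $x_n\ne0$, then $x_n^*x_n$ and $x_nx_n^*$ lie in $N^\psi=\mathbb C$, so $x_n$ is a multiple of a unitary $v$, and $1=\|v^*\Omega_\psi\|=\|\Delta_\psi^{1/2}v\Omega_\psi\|=\lambda^{n/2}$ forces $n=0$. Hence $\Delta_\psi=1$ and $N=N^\psi=\mathbb C$, a contradiction.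
\end{proof}

\begin{lemma}\label{lem:III1}
A type III$_1$ factor $N$ with separable predual has a faithful normal state whose centralizer contains a diffuse abelian von Neumann subalgebra.
\end{lemma}

\begin{proof}
We halve projections repeatedly and correct the state by a summable amount at each stage.

\emph{One step.} Let $N_1$ be a III$_1$ factor with separable predual, $\psi$ a faithful normal state on it and $0<\epsilon\le\frac14$. Take a projection $f\ne0,1$, normal states $\chi_1$ on $fN_1f$ and $\chi_2$ on $f^\perp N_1f^\perp$, and $\chi=\frac12\chi_1(f\cdot f)+\frac12\chi_2(f^\perp\cdot f^\perp)$. It commutes with $f$ and $\chi(f)=\frac12$. Choose a unitary $u$ with $\|u\chi u^*-\psi\|<\epsilon$ and let $e=ufu^*\neq0,1$. The state $u\chi u^*=\chi(u^*\cdot u)$ commutes with $e$ and takes the value $\frac12$ on it, so $\|e\psi-\psi e\|\le2\epsilon$ and $\psi(e),\psi(e^\perp)\le\frac12+\epsilon\le\frac34$. Since $e\psi e^\perp=(e\psi-\psi e)e^\perp$ and $e^\perp\psi e=-(e\psi-\psi e)e$, we get $\|\psi-(e\psi e+e^\perp\psi e^\perp)\|\le4\epsilon$.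

\emph{Iteration.} Let $\epsilon_n=2^{-n-2}$. We construct faithful normal states $\psi_n$ on $N$ and nonzero projections $e_w$, indexed by finite words $w$ in $\{0,1\}$, with $e_\emptyset=1$, $e_w=e_{w0}+e_{w1}$, and $\psi_n$ commuting with $e_w$ for $|w|\le n$. Start with any faithful normal state $\psi_0$. Given $\psi_n$ and $e_w$ for $|w|\le n$, apply the step for each $|w|=n$ to $e_wNe_w$, the state $\psi_n(\cdot)/\psi_n(e_w)$ and $\epsilon_n$; call the resulting projection $e_{w0}$ and let $e_{w1}=e_w-e_{w0}$. Put $\psi_{n+1}=\sum_{|w'|=n+1}\psi_n(e_{w'}\cdot e_{w'})$. This is a normal state that commutes with all $e_{w'}$, $|w'|\le n+1$. It is faithful, since $\psi_{n+1}(x^*x)=0$ forces $xe_{w'}=0$ for all $|w'|=n+1$. As $\psi_n=\sum_{|w|=n}\psi_n(e_w\cdot e_w)$, we have $\|\psi_{n+1}-\psi_n\|\le\sum_{|w|=n}4\epsilon_n\psi_n(e_w)=4\epsilon_n$. Moreover $\psi_{j+1}(e_w)=\psi_j(e_w)$ for $|w|\le j+1$, and $\psi_n(e_{wi})\le\frac34\psi_n(e_w)$ for $|w|=n$, $i\in\{0,1\}$. By induction on $|w|$, $\psi_j(e_w)\le(3/4)^{|w|}$ for $j\ge|w|$.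

\emph{Limit.} The norm limit $\psi_\infty$ is a normal state that commutes with all $e_w$ and satisfies $\psi_\infty(e_w)\le(3/4)^{|w|}$, but it may fail to be faithful. Let $s$ be its support. As $\psi_\infty$ is invariant under conjugation by the unitary $1-2e_w$, so is $s$; thus $s$ commutes with all $e_w$. The projections $se_w$ lie in the centralizer of the faithful state $\psi_\infty|_{sNs}$ and generate an abelian von Neumann subalgebra of $sNs$. A minimal projection $r$ of it would lie, for each $n$, below some $se_w$ with $|w|=n$, so that $0<\psi_\infty(r)\le(3/4)^n$ for all $n$. So this algebra is diffuse, and we transport it along $sNs\cong N$.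
\end{proof}

\begin{lemma}\label{lem:centralizer}
Every diffuse von Neumann algebra $A$ with separable predual has a faithful normal state $\psi$ whose centralizer contains a diffuse abelian von Neumann subalgebra.
\end{lemma}

\begin{proof}
Let $\psi_0$ be any faithful normal state, $(e_i)_{i\ge1}$ a maximal (finite, countable or empty) family of orthogonal minimal projections of $A^{\psi_0}$, and $e_0=1-\sum_ie_i$. By maximality $e_0A^{\psi_0}e_0$ is diffuse. Let $A_{0}$ be a maximal abelian subalgebra of it. If $r$ were a minimal projection of $A_0$, every element of $rA^{\psi_0}r$ would commute with $A_0$, hence lie in $rA_0=\mathbb Cr$, and $r$ would be minimal in $e_0A^{\psi_0}e_0$. So $A_0$ is diffuse. For $i\ge1$, the centralizer of $\psi_0|_{e_iAe_i}$ is $\mathbb Ce_i$. It contains the center, so $e_iAe_i$ is a factor, and $e_iAe_i\ne\mathbb Ce_i$ since $A$ is diffuse. By Lemmas~\ref{lem:trivial-centralizer} and~\ref{lem:III1} there are a faithful normal state $\psi_i$ on $e_iAe_i$ and a diffuse abelian $A_i$ in its centralizer. Let $\psi$ be the normalization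 of $\psi_0(e_0\cdot e_0)+\sum_{i\ge1}2^{-i}\psi_i(e_i\cdot e_i)$. It is faithful and normal. For $a\in A_i$, $i\geq 0$, and $x\in A$, the numbers $\psi(ax)$ and $\psi(xa)$ are the same multiple of $\psi_i(ae_ixe_i)=\psi_i(e_ixe_ia)$. So the diffuse abelian algebra $\bigoplus_{i\ge0}A_i$ lies in $A^\psi$.
\end{proof}

\begin{proof}[Proof of solidity in Theorem~\ref{thm:A}]
Let $A\subset M$ be diffuse with expectation $E_A$. Since $\mathcal H$ is separable, $A$ has separable predual. Take $\psi$ and a diffuse abelian $A_0\subset A^\psi$ from Lemma~\ref{lem:centralizer}; being diffuse, abelian and with separable predual, $A_0\cong L^\infty[0,1]$. The expectation lets us extend the state: $\widetilde\psi=\psi\circ E_A$ is faithful and normal on $M$, and for $a\in A_0$, $x\in M$ we have $\widetilde\psi(ax)=\psi(aE_A(x))=\psi(E_A(x)a)=\widetilde\psi(xa)$. So $A_0\subset M^{\widetilde\psi}$. By (AO), Lemma~\ref{lem:kill} and Proposition~\ref{prop:average} with $\mathfrak E=\mathbb B(\mathcal H)$, $\mathfrak L=\mathbb K(\mathcal H)$, the algebra $P=A_0'\cap M$ is amenable. Since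 $E_A$ preserves $\widetilde\psi$, Takesaki's theorem shows that $A$ is invariant under $\sigma^{\widetilde\psi}$, hence so is $A'\cap M\subset P$, and $A'\cap M$ is the range of an expectation on $M$. Restricting it to $P$, we conclude by (F6) that $A'\cap M$ is amenable.
\end{proof}

\section{Exact groups and subrelations of the orbit relation}\label{sec:exact}

Let $\Gamma$ be exact. The objects $l$, $F_n$, $\mathcal A$, $B$, $B^\sharp$ were built without the map $\xi$. Without $\xi$ we cannot locate vectors such as $1\otimes\delta_k$ with $k\to\infty$, so we enlarge the ideal until this direction no longer counts: we work modulo operators whose matrix entries over $\Gamma\times\Gamma$ are compact. A diffuse subalgebra of $L^\infty(X)$ acts in the same way on each summand $\mathcal K\otimes\delta_k$, so averaging over it kills this larger ideal too. No uniformity in $k$ is needed now, and the construction takes place on $\mathcal K$.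

\subsection*{The map $\Theta_0$ on $\mathcal K$}
Let $I_0=(\Gamma\times\{0,1,2,\dots\})\sqcup\{*\}$, with $\operatorname{pos}(h,n)=h$ and $\operatorname{pos}(*)=e$, and
\[
C^0_{(h,0)}=\sqrt{l(h)}\,Q_h^{(h)},\qquad C^0_{(h,n)}=(F_nQ_h)^{(h)}\ \ (n\ge1),\qquad C^0_*=1 .
\]
Let $C^0:\mathcal V_0\to\mathcal K\otimes\ell^2(I_0)$ be the operator with these components and maximal domain, so $\|C^0w\|^2=N_l(w)^2+\|w\|^2$. It is closed because its components are bounded, and densely defined by Lemma~\ref{lem:compact}(a). We have $D_0=C^{0*}C^0\ge1$, and $D_0^{-1/2}$ is a norm limit of the finite rank operators $GD_0^{-1/2}$ of Lemma~\ref{lem:compact}(b), so $D_0^{-1}$ is compact. Let $\Xi_0$ be as in Corollary~\ref{cor:transfer} and $\Theta_0(f)=\Xi_0(f\circ\operatorname{pos})\in\mathbb B(\mathcal K)$.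

\begin{lemma}\label{lem:theta0}
For $f\in\ell^\infty(\Gamma)$, $g\in\Gamma$ and $a\in\mathcal A$, the operators $U_g\Theta_0(f)U_g^*-\Theta_0(g\cdot f)$ and $[\Theta_0(f),a]$ are compact.
\end{lemma}

\begin{proof}
For $u=U_g$ let $\sigma(h,n)=(gh,n)$, $\sigma(*)=*$. By Lemma~\ref{lem:koopman}, $(u\otimes\sigma)C^0u^*$ has components $\sqrt{l(g^{-1}h)}\,Q_{g^{-1}h}^{(h)}$, $(F_nQ_{g^{-1}h})^{(h)}$ and $1$. With the splitting used in the case $u_g$ of Proposition~\ref{prop:equivariance}, the squared differences add up to at most $2\gamma_g\|w\|^2$ plus twice the left side of Lemma~\ref{lem:estimates}(a) for $m=l$, $m'=l(g^{-1}\,\cdot)$. For $u=\alpha^{(h_0)}$ with $\alpha\in\mathcal A_0$ unitary and $\sigma=\mathrm{id}$, they add up to at most $(4l(h_0)+4n(\alpha)+4\kappa_{h_0})\|w\|^2$ by Lemma~\ref{lem:estimates}(c). Both classes are closed under inverses, so $u\mathcal V_0=\mathcal V_0$ and Corollary~\ref{cor:transfer} applies. This gives the commutator statement for the generators $\alpha^{(h_0)}$, hence for $\mathcal A$. For $U_g$, the functions $f\circ\operatorname{pos}\circ\sigma$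 and $(g^{-1}\cdot f)\circ\operatorname{pos}$ differ by $(f(e)-f(g))1_{\{*\}}$, and $\Xi_0(1_{\{*\}})=D_0^{-1}$ by the last formula in \eqref{eq:integrals}, which is compact.
\end{proof}

\begin{proof}[Proof of the first assertion of Theorem~\ref{thm:B}]
Let $A\subset L^\infty(X)$ be diffuse; in particular $\mathcal K$ is infinite-dimensional. Write operators on $\mathcal H$ as matrices $(T_{k,k'})$ over $\mathbb B(\mathcal K)$. Let $\mathfrak E_0$ be the set of $T\in\mathbb B(\mathcal H)$ for which there is a finite set $\Sigma\subset\Gamma\times\Gamma$ with $T_{k,k'}=0$ unless $k=sk't$ for some $(s,t)\in\Sigma$. Each row and column of such a $T$ has finitely many nonzero entries, and $k=sk't$, $k'=s'k''t'$ give $k=ss'k''t't$; so $\mathfrak E_0$ is a $*$-algebra. Let $\mathfrak E$ be its norm closure and $\mathfrak L$ the set of $T\in\mathfrak E$ all of whose entries are compact. It is norm closed and does not contain $1$. The entries of a product of $T\in\mathfrak L$ with an element of $\mathfrak E_0$ are finite sums of compact operators, so by density $\mathfrak L$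 is an ideal of $\mathfrak E$.

The algebra $\mathfrak E$ contains the generators of $B$ and $B^\sharp$, and $\Theta(f):=\Theta_0(f)\otimes1$. By Lemma~\ref{lem:theta0}, the diagonal operators
\[
u_g\Theta(f)u_g^*-\Theta(g\cdot f),\qquad[\Theta(f),a\otimes1],\qquad[\Theta(f),a^\sharp]=\bigoplus_k[\Theta_0(f),k\cdot a]\qquad(a\in\mathcal A)
\]
have compact entries, and $\Theta(f)$ commutes with $\rho_t$. So (E1)--(E3) hold and, by Proposition~\ref{prop:reduction}, $B$ is exact and $B\odot B^\sharp\to\mathfrak E/\mathfrak L$ is min-continuous.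

Take $A_0=A\cong L^\infty[0,1]$ and $\varphi=\mu\circ E_0$. Then $L^\infty(X)\subset M^\varphi$, since $\varphi(ax)=\mu(aE_0(x))=\varphi(xa)$. The dyadic projections act as $p\otimes1$, so $\Psi_n$ and $\Psi$ act entry by entry, and Lemma~\ref{lem:kill} applied on $\mathcal K$ gives $\Psi(\mathfrak L)=0$. Proposition~\ref{prop:average} shows that $A'\cap M$ is amenable.
\end{proof}

\subsection*{Equivalence relations}
Assume now that the action is essentially free and $\mu$ is nonatomic. Sets and relations are Borel, and null sets are neglected. Let $\mathcal R=\{(x,gx):x\in X,\,g\in\Gamma\}$. By essential freeness, $L^\infty(X)$ is maximal abelian in $M$ and $M$ is the von Neumann algebra $L(\mathcal R)$ of the relation. For a non-null set $Y\subset X$ and an equivalence relation $\mathcal T\subset\mathcal R$ on $Y$, the algebra $L(\mathcal T)$ is the von Neumann subalgebra of $1_YM1_Y$ generated by $L^\infty(Y)$ and the partial isometries $u_g1_{D_g}$, where $D_g=D_g(\mathcal T)=\{x\in Y:(x,gx)\in\mathcal T\}$. By Connes--Feldman--Weiss, a nonsingular countable equivalence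 relation is amenable if and only if its von Neumann algebra is injective, and we use amenability only in this form. The relation $\mathcal T$ is \emph{ergodic} if every invariant set is null or conull in $Y$. Let $\mu_Y$ be the normalized restriction of $\mu$, and $[\mathcal T]$ the group of automorphisms of $Y$ with graph in $\mathcal T$. An ergodic $\mathcal T$ is \emph{strongly ergodic} if every sequence of sets $G_j\subset Y$ with $\mu_Y(G_j\triangle\gamma^{-1}G_j)\to0$ for all $\gamma\in[\mathcal T]$ satisfies $\mu_Y(G_j)(1-\mu_Y(G_j))\to0$. Recall also that $\mathcal T$ is the orbit relation of a countable subgroup of $[\mathcal T]$.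

If $G\subset Y$ is $\mathcal T$-invariant, then $g(D_g\cap G)=gD_g\cap G$, so $1_G$ commutes with $u_g1_{D_g}$ and is central in $L(\mathcal T)$. Also, $L(\mathcal T)$ is the range of a $\varphi$-preserving expectation on $1_YM1_Y$. Indeed, $\sigma^\varphi$ fixes $L^\infty(X)$, so $\sigma_t^\varphi(u_g)a=(g\cdot a)\sigma_t^\varphi(u_g)$ for $a\in L^\infty(X)$; thus $\sigma_t^\varphi(u_g)u_g^*\in L^\infty(X)'\cap M=L^\infty(X)$, the algebra $L(\mathcal T)$ is $\sigma^\varphi$-invariant, and Takesaki's theorem applies.

\begin{lemma}\label{lem:invariant}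
If the algebra $L^\infty(Y)^{\mathcal T}$ of invariant functions contains a diffuse von Neumann subalgebra $A_1$, then $\mathcal T$ is amenable.
\end{lemma}

\begin{proof}
Since $\mu$ is nonatomic, $A=A_1\oplus L^\infty(X\setminus Y)$ is diffuse, so $A'\cap M$ and its corner $1_Y(A'\cap M)1_Y$ are amenable. This corner contains $L(\mathcal T)$, and the expectation $1_YM1_Y\to L(\mathcal T)$ restricts to it.
\end{proof}

\begin{proof}[Proof of the second assertion of Theorem~\ref{thm:B}]
For an $\mathcal S$-invariant set $Y'$ we have $L(\mathcal S|_{Y'})=1_{Y'}L(\mathcal S)$ with $1_{Y'}$ central. By (F6), the invariant sets $Y'$ with $\mathcal S|_{Y'}$ amenable are stable under invariant subsets and countable unions, so there is one of maximal measure, $Y_0$. Let $Y=X\setminus Y_0$. Then $\mathcal S|_{Y'}$ is nonamenable for every non-null invariant $Y'\subset Y$.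

\emph{Ergodic pieces.} If the abelian algebra $L^\infty(Y)^{\mathcal S}$ had a nonzero diffuse direct summand, it would be $L^\infty(Y')^{\mathcal S}$ for a non-null invariant $Y'\subset Y$, and $\mathcal S|_{Y'}$ would be amenable by Lemma~\ref{lem:invariant}. So the algebra is atomic, and its at most countably many atoms give $Y=\bigsqcup_{n\ge1}Y_n$ with $\mathcal S|_{Y_n}$ ergodic and nonamenable.

\emph{Strong ergodicity.} Fix $n\ge1$, write $\mathcal T=\mathcal S|_{Y_n}$ and $\mu'=\mu_{Y_n}$, and let $\{\gamma_1,\gamma_2,\dots\}\subset[\mathcal T]$ be a countable group whose orbit relation is $\mathcal T$. Suppose that $\mathcal T$ is not strongly ergodic. We shall exhaust $\mathcal T$ by subrelations that leave a tail of an almost invariant sequence exactly invariant. There are sets $G_j\subset Y_n$ with $\mu'(G_j\triangle\gamma_i^{-1}G_j)\to0$ for all $i$ and $\mu'(G_j)$ bounded away from $0$ and $1$. Pass to a subsequence such that $1_{G_j}$ converges weak$^*$ in $L^\infty(Y_n)$. Composition with $\gamma_i$ is weak$^*$ continuous and $1_{G_j}\circ\gamma_i-1_{G_j}\to0$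 in $L^1$, so the limit is invariant, hence a constant $c=\lim_j\mu'(G_j)\in(0,1)$. Let $r=\frac12(1+\max(c,1-c))<1$. For every set $V$ we have $\mu'(V\cap G_j)\to c\,\mu'(V)$ and $\mu'(V\setminus G_j)\to(1-c)\mu'(V)$. So a further subsequence, chosen recursively, satisfies $\mu'(G_j\triangle\gamma_i^{-1}G_j)\le2^{-j}$ for $i\le j$, and
\[
\mu'(V\cap G_{j+1})\le r\mu'(V),\qquad\mu'(V\setminus G_{j+1})\le r\mu'(V)
\]
for every atom $V$ of the finite algebra of sets generated by $G_1,\dots,G_j$. These inequalities add up, so they hold for the atoms of the algebra generated by $G_m,\dots,G_j$, $m\le j$, which are disjoint unions of such $V$. Those atoms therefore have measure at most $r^{j-m}$, and the von Neumann algebra $A_m\subset L^\infty(Y_n)$ generated by $1_{G_j}$, $j\ge m$, is diffuse.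

Let $\mathcal T_m=\{(x,y)\in\mathcal T:1_{G_j}(x)=1_{G_j}(y)\text{ for all }j\ge m\}$, an increasing sequence of equivalence relations on $Y_n$. Since $A_m\subset L^\infty(Y_n)^{\mathcal T_m}$, the algebra $L(\mathcal T_m)$ is injective by Lemma~\ref{lem:invariant}. By the Borel--Cantelli lemma, for almost every $x$ and every $i$ we have $(x,\gamma_ix)\in\mathcal T_m$ for all large $m$. Hence $D_g(\mathcal T_m)\uparrow D_g(\mathcal T)$ for every $g$, and $\bigcup_mL(\mathcal T_m)$ is $\sigma$-weakly dense in $L(\mathcal T)$.

It follows that $L(\mathcal T)$ is injective. To see this, let $E_m:L(\mathcal T)\to L(\mathcal T_m)$ be the $\varphi$-preserving expectations. In the GNS space of $\varphi$ on $L(\mathcal T)$ they are implemented by projections that increase to $1$, so $\varphi\big((E_m(x)-x)^*(E_m(x)-x)\big)\to0$, and $E_m(x)\to x$ $\sigma$-weakly because the sequence is bounded and $\varphi$ is faithful. Extend each $E_m$, by injectivity of its range, to a ucp map $\mathbb B(1_{Y_n}\mathcal H)\to L(\mathcal T_m)$. The pointwise $\sigma$-weak limit of these maps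 along a free ultrafilter is a ucp map into $L(\mathcal T)$ that fixes $L(\mathcal T)$. So $\mathcal T$ is amenable, a contradiction.
\end{proof}

\begin{thebibliography}{9}

\bibitem{BO} Brown and Ozawa, \emph{C$^*$-algebras and finite-dimensional approximations}.

\bibitem{Con} Connes, Ann.\ Sci.\ \'ENS (1973).

\bibitem{CS} Connes and St{\o}rmer, J.\ Funct.\ Anal.\ \textbf{28} (1978).

\bibitem{Tak} Takesaki, \emph{Theory of Operator Algebras II}.

\bibitem{VV} Stefaan Vaes and Bram Verjans, \emph{Classification results for nonsingular Bernoulli crossed products}, arXiv:2202.07323 (2022).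

\end{thebibliography}
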